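\title{A geometric phantom category with a bounded t-structure}

\begin{abstract}
For every field $K$ with at least three elements we construct a smooth projective $K$-variety $X$ of dimension $19$ and a nonzero admissible subcategory $\mathcal C\subset \mathrm D^{\mathrm{perf}}(X)$ with $K_0(\mathcal C)=0$ that carries a bounded t-structure. The category $\mathcal C$ is the orthogonal complement of four exceptional modules over a $25$-dimensional algebra with four simple modules. There are no nonzero homomorphisms between distinct members of the four, so a tilt makes them simple objects of a heart, and the tilted t-structure descends to the quotient. We also show that the heart of a bounded t-structure on a geometric quasi-phantom category is neither noetherian nor artinian and has no nonzero Serre quotient of finite length.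
\end{abstract}

\section{The question and the results}\label{sec:intro}

Let $X$ be a quasi-compact, quasi-separated (qcqs) scheme and let $\mathrm D^{\mathrm{perf}}(X)$ be its derived category of perfect complexes, that is, of complexes locally quasi-isomorphic to bounded complexes of free modules of finite rank. For a smooth projective variety this is the bounded derived category of coherent sheaves. A full triangulated subcategory $\mathcal C$ of a triangulated category is \emph{admissible} if the inclusion has both a left and a right adjoint. The Grothendieck group $K_0(\mathcal C)$ is generated by the isomorphism classes of objects, with one relation $[E]=[E']+[E'']$ for each distinguished triangle $E'\to E\to E''\to E'[1]$. An adjoint of the inclusion gives a retraction on Grothendieck groups, so an admissible subcategory of $\mathrm D^{\mathrm{perf}}(X)$ cuts out a direct summand of $K_0$. A nonzero admissible subcategory $\mathcal C\subset\mathrm D^{\mathrm{perf}}(X)$ is a \emph{geometric phantom category} if $K_0(\mathcal C)=0$, and a \emph{geometric quasi-phantom category} if $K_0(\mathcal C)$ is a torsion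 group: it is a direct piece of the category that $K_0$, or $K_0\otimes\mathbb Q$, does not see.

A \emph{t-structure} on a triangulated category $\mathcal D$, in the sense of Beilinson--Bernstein--Deligne, is a pair of full subcategories $(\mathcal D^{\le0},\mathcal D^{\ge0})$ such that
\begin{enumerate}
\item[(t1)] $\operatorname{Hom}(E[1],F)=0$ for all $E\in\mathcal D^{\le0}$ and $F\in\mathcal D^{\ge0}$;
\item[(t2)] $\mathcal D^{\le0}[1]\subset\mathcal D^{\le0}$ and $\mathcal D^{\ge0}[-1]\subset\mathcal D^{\ge0}$;
\item[(t3)] every $E\in\mathcal D$ lies in a triangle $E'\to E\to E''\to E'[1]$ with $E'\in\mathcal D^{\le0}$ and $E''\in\mathcal D^{\ge0}[-1]$.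
\end{enumerate}
Put $\mathcal D^{\le n}=\mathcal D^{\le0}[-n]$ and $\mathcal D^{\ge n}=\mathcal D^{\ge0}[-n]$. The t-structure is \emph{bounded} if every object lies in $\mathcal D^{\le b}\cap\mathcal D^{\ge a}$ for some integers $a\le b$. Its \emph{heart} $\mathcal D^{\le0}\cap\mathcal D^{\ge0}$ is an abelian category. The following question comes from Liu's paper \cite{Liu}.

\medskip
\noindent\textbf{Question.} \emph{Can a geometric phantom or quasi-phantom category admit a bounded t-structure?}
\medskip

One would guess that it cannot. In a triangulated category classes cancel because $[E[1]]=-[E]$, and a bounded t-structure removes the shifts: if $\mathcal A$ is the heart and $\ell$ is an integer-valued function on objects of $\mathcal A$ that is additive on short exact sequences, then $E\mapsto\sum_i(-1)^i\ell(H^iE)$ is a homomorphism $K_0(\mathcal C)\to\mathbb Z$ extending $\ell$. On the familiar hearts a nonzero $\ell$ is at hand: the length for modules over a finite-dimensional algebra, the rank for coherent sheaves on an integral variety. A nonzero abelian category can have $K_0=0$. Vector spaces of at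 most countable dimension are an example, since $V\oplus W\cong W$ for $W$ of infinite dimension forces $[V]=0$. But this mechanism is not available on a projective variety, where morphism spaces are finite-dimensional: there $V\oplus W\cong W$ gives $\dim\operatorname{End}W\ge\dim\operatorname{End}V+\dim\operatorname{End}W$, hence $V=0$. Nevertheless the answer to the question is yes.

\begin{theorem}\label{thm:main}
Let $K$ be a field with $|K|\ge3$. There are a smooth projective $K$-variety $X$ of dimension $19$, a projective bundle over $\mathbb P^2\times\mathbb P^2\times\mathbb P^1$, and an admissible subcategory $0\ne\mathcal C\subset\mathrm D^{\mathrm{perf}}(X)$ with $K_0(\mathcal C)=0$ which admits a bounded t-structure.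
\end{theorem}

The t-structure comes from a criterion about finite-dimensional algebras. In a $K$-linear triangulated category we write $\operatorname{RHom}(E,F)$ for the graded vector space $\bigoplus_i\operatorname{Hom}(E,F[i])[-i]$. A sequence $(Y_1,\dots,Y_n)$ is \emph{exceptional} if $\operatorname{RHom}(Y_i,Y_i)=K$ and $\operatorname{RHom}(Y_j,Y_i)=0$ for $j>i$. A triangulated subcategory is \emph{thick} if it is closed under direct summands, and $\langle Y_1,\dots,Y_n\rangle$ denotes the smallest thick subcategory containing the $Y_i$. Modules are finite-dimensional left modules.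

\begin{theorem}\label{thm:criterion}
Let $\Lambda$ be a finite-dimensional $K$-algebra of finite global dimension with $n$ simple modules. Let $(Y_1,\dots,Y_n)$ be an exceptional sequence in $\mathcal D=\mathrm D^b(\operatorname{mod}\Lambda)$ consisting of modules with $\operatorname{Hom}(Y_i,Y_j)=0$ for $i\ne j$. Let $\mathcal N=\langle Y_1,\dots,Y_n\rangle$ and $\mathcal C=\mathcal N^\perp=\{E:\operatorname{Hom}(\mathcal N,E)=0\}\simeq\mathcal D/\mathcal N$. Then $\mathcal C$ is admissible in $\mathcal D$, $K_0(\mathcal C)=0$, and $\mathcal C$ has a bounded t-structure. Moreover $\mathcal C=0$ if and only if $Y_1,\dots,Y_n$ are the simple $\Lambda$-modules.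
\end{theorem}

The third theorem is not needed for the answer. Its last part shows how much of the negative guess survives; it contains the noetherian obstruction named in the title of \cite{Liu}. A \emph{Serre subcategory} of an abelian category is a full subcategory closed under subobjects, quotients and extensions, and a \emph{length category} is an abelian category in which every object has a finite composition series.

\begin{theorem}\label{thm:compl}
\begin{enumerate}
\item[(1)] The category $\mathcal C$ constructed in the proof of Theorem~\ref{thm:main} satisfies $\Phi(\mathcal C)=0$ for every additive invariant $\Phi$ of dg categories.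
\item[(2)] For every $m\ge0$, the category $\mathrm D^{\mathrm{perf}}(X\times\mathbb P^m)$ also contains a nonzero admissible subcategory with $K_0=0$ and a bounded t-structure.
\item[(3)] Let $X'$ be a qcqs scheme and $\mathcal C'\ne0$ an admissible subcategory of $\mathrm D^{\mathrm{perf}}(X')$ with $K_0(\mathcal C')$ torsion. If $\mathcal A$ is the heart of a bounded t-structure on $\mathcal C'$, then no Serre quotient of $\mathcal A$ is a nonzero length category, and $\mathcal A$ is neither noetherian nor artinian. Also $\mathcal C'$ has no Bridgeland stability condition.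
\end{enumerate}
\end{theorem}

Section~\ref{sec:background} collects standard facts, and Section~\ref{sec:tilt} proves the criterion. Section~\ref{sec:kronecker} studies two modules over the Kronecker quiver with three arrows that satisfy every hypothesis of the criterion but one; this near miss explains the shape of the algebra $\Lambda$ and of the four modules in Section~\ref{sec:algebra}. Section~\ref{sec:geometry} embeds $\mathrm D^b(\operatorname{mod}\Lambda)$ in $\mathrm D^{\mathrm{perf}}(X)$, and Section~\ref{sec:compl} proves Theorem~\ref{thm:compl}.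

\section{Standard facts}\label{sec:background}

Subcategories are full and closed under isomorphisms. Let $\mathcal D$ be a triangulated category.

\begin{enumerate}
\item[(F1)] \emph{Hearts.} A t-structure has truncation functors $\tau^{\le n},\tau^{\ge n}$ with triangles $\tau^{\le n}E\to E\to\tau^{\ge n+1}E\to\tau^{\le n}E[1]$, and cohomology functors $H^j_{\mathcal H}$ with values in the heart $\mathcal H$, which turn triangles into long exact sequences. The short exact sequences of $\mathcal H$ are the triangles with all three vertices in $\mathcal H$. If the t-structure is bounded, every object $E$ has finitely many nonzero cohomology objects and is an iterated extension of the objects $H^j_{\mathcal H}(E)[-j]$.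
\item[(F2)] \emph{Verdier quotients.} For a thick subcategory $\mathcal N$, the quotient $\mathcal D/\mathcal N$ has the same objects as $\mathcal D$. A morphism $E\to F$ is represented by a roof $E\xleftarrow{s}E'\xrightarrow{f}F$ with $\operatorname{cone}(s)\in\mathcal N$, and $(s,f)$ and $(su,fu)$ represent the same morphism whenever $\operatorname{cone}(su)\in\mathcal N$. The functor $\mathcal D\to\mathcal D/\mathcal N$ preserves triangles, and an object becomes zero exactly when it lies in $\mathcal N$.
\item[(F3)] \emph{Semiorthogonal decompositions.} We write $\mathcal D=\langle\mathcal A,\mathcal B\rangle$ if $\mathcal A,\mathcal B$ are triangulated subcategories, $\operatorname{Hom}(F,E)=0$ for $F\in\mathcal B$, $E\in\mathcal A$, and every $E$ lies in a triangle $E_{\mathcal B}\to E\to E_{\mathcal A}\to E_{\mathcal B}[1]$ with $E_{\mathcal A}\in\mathcal A$, $E_{\mathcal B}\in\mathcal B$. Then $E\mapsto E_{\mathcal B}$ is right adjoint to the inclusion of $\mathcal B$, $E\mapsto E_{\mathcal A}$ is left adjoint to the inclusion of $\mathcal A$, the functor $\mathcal A\to\mathcal D/\mathcal B$ is an equivalence,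 and $K_0(\mathcal D)=K_0(\mathcal A)\oplus K_0(\mathcal B)$. Conversely, if the inclusion of a triangulated subcategory $\mathcal N$ has a right adjoint then $\mathcal D=\langle\mathcal N^\perp,\mathcal N\rangle$, and if it has a left adjoint then $\mathcal D=\langle\mathcal N,{}^\perp\mathcal N\rangle$, where ${}^\perp\mathcal N=\{E:\operatorname{Hom}(E,\mathcal N)=0\}$.
\item[(F4)] \emph{Exceptional sequences} (Bondal). Suppose $\mathcal D$ is $K$-linear and $\operatorname{RHom}(E,F)$ has finite total dimension for all $E,F$. Then the subcategory $\mathcal N$ generated by an exceptional sequence $(Y_1,\dots,Y_n)$ is admissible. It is built by iterated semiorthogonal decompositions from the pieces $\langle Y_i\rangle\simeq\mathrm D^b(\operatorname{mod}K)$, so $K_0(\mathcal N)$ is free with basis $[Y_1],\dots,[Y_n]$. The finiteness hypothesis holds for $\mathrm D^{\mathrm{perf}}(X)$ with $X$ smooth projective, and for $\mathrm D^b(\operatorname{mod}\Lambda)$ with $\Lambda$ of finite global dimension.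
\item[(F5)] \emph{Finite-dimensional algebras.} The group $K_0(\mathrm D^b(\operatorname{mod}\Lambda))$ is free on the classes of the simple modules. If $\Lambda$ has finite global dimension, then $K^b(\operatorname{proj}\Lambda)\simeq\mathrm D^b(\operatorname{mod}\Lambda)$, and this category has a Serre functor, an autoequivalence $\mathbb S$ with $\operatorname{Hom}(E,F)^*\cong\operatorname{Hom}(F,\mathbb SE)$. If the global dimension is at most $1$, every object $E$ is isomorphic to $\bigoplus_iH^i(E)[-i]$.
\end{enumerate}

For a quiver with relations we compose paths from right to left, so an arrow $\alpha:v\to w$ satisfies $\alpha=e_w\alpha e_v$. A left module $M$ is a representation with spaces $M_v=e_vM$. The projective module $P_v=\Lambda e_v$ is spanned by the paths starting at $v$, and $S_v$ is its simple quotient. We have $\operatorname{Hom}(P_v,M)=M_v$ by evaluation at $e_v$; in particular $\operatorname{Hom}(P_w,P_v)=e_w\Lambda e_v$, acting by right multiplication. We write $\chi(M,N)=\sum_i(-1)^i\dim\operatorname{Ext}^i(M,N)$.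

\section{Tilting at Hom-orthogonal modules}\label{sec:tilt}

A t-structure on $\mathcal D$ need not restrict to an admissible subcategory $\mathcal N^\perp$, since truncation need not preserve it. We therefore view $\mathcal N^\perp$ as the quotient $\mathcal D/\mathcal N$ and push a t-structure forward. This works when $\mathcal N$ is cut out by a Serre subcategory of the heart.

\begin{lemma}\label{lem:descent}
Let $\mathcal D$ have a bounded t-structure with heart $\mathcal H$. Let $\mathcal S\subset\mathcal H$ be a Serre subcategory and $\mathcal N=\{E:H^j_{\mathcal H}(E)\in\mathcal S\text{ for all }j\}$. Then $\mathcal N$ is thick, and the essential images of $\mathcal D^{\le0}$ and $\mathcal D^{\ge0}$ form a bounded t-structure on $\mathcal D/\mathcal N$. An object of $\mathcal H$ becomes zero in $\mathcal D/\mathcal N$ if and only if it lies in $\mathcal S$.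
\end{lemma}

\begin{proof}
In the long exact sequence of a triangle, each term is an extension of a subobject of the next term by a quotient of the previous one, so $\mathcal N$ is triangulated; it is thick because $\mathcal S$ is closed under subobjects. The last claim follows from (F2). Every object of $\mathcal D/\mathcal N$ is an object of $\mathcal D$, so (t2), (t3) and boundedness pass to the quotient.

The quotient has more morphisms, so (t1) needs proof. Let $E\in\mathcal D^{\le-1}$, $F\in\mathcal D^{\ge0}$, and let a morphism $E\to F$ in $\mathcal D/\mathcal N$ be given by a roof $E\xleftarrow{s}E'\xrightarrow{f}F$. The object $E'$ need not lie in $\mathcal D^{\le-1}$; we show that it can be truncated. For $j\ge0$ the sequence $H^{j-1}_{\mathcal H}(\operatorname{cone}s)\to H^j_{\mathcal H}(E')\to H^j_{\mathcal H}(E)=0$ is exact, so $H^j_{\mathcal H}(E')\in\mathcal S$. Hence $\tau^{\ge0}E'\in\mathcal N$. This object is the cone of $u:\tau^{\le-1}E'\to E'$, and by the octahedral axiom $\operatorname{cone}(su)$ is an extension of $\operatorname{cone}(s)$ by $\operatorname{cone}(u)$, so it lies in $\mathcal N$.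 The morphism is therefore also represented by $(su,fu)$, and $fu\in\operatorname{Hom}_{\mathcal D}(\tau^{\le-1}E',F)=0$.
\end{proof}

The lemma is useless for the standard t-structure on $\mathrm D^b(\operatorname{mod}\Lambda)$ and $\mathcal N=\langle Y_1,\dots,Y_n\rangle$ unless the $Y_i$ are simple, because a Serre subcategory containing $Y_i$ contains its composition factors. The remedy is to change the heart so that the $Y_i$ become simple.

\begin{example}\label{ex:A2}
Let $\Lambda$ be the path algebra of $1\to2$. Its indecomposable modules are $S_1$, $S_2=P_2$ and $Y=P_1$, with an exact sequence $0\to S_2\to Y\to S_1\to0$. Let $\mathcal N=\langle Y\rangle$. Since $\operatorname{RHom}(Y,S_2)=0$, the module $S_2$ lies in $\mathcal N^\perp$, so it is not in $\mathcal N$ and is nonzero in $\mathcal D/\mathcal N$. The triangle $Y\to S_1\to S_2[1]\to Y[1]$ gives $S_1\cong S_2[1]$ in $\mathcal D/\mathcal N$. So the standard t-structure does not descend: there is a nonzero morphism from $S_2[1]\in\mathcal D^{\le-1}$ to $S_1\in\mathcal D^{\ge0}$.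

The obstruction is the submodule $S_2\subset Y$, which receives no map from $Y$. Replace it by $S_2[1]$. The direct sums of $Y$, $S_1$ and $S_2[1]$ form the heart $\mathcal H$ of another bounded t-structure (it is the tilt described below), and the triangle above is now a short exact sequence $0\to Y\to S_1\to S_2[1]\to0$. In $\mathcal H$ the object $Y$ is simple. Indeed, $\operatorname{Hom}(S_1,Y)=0=\operatorname{Hom}(S_2[1],Y)$, so a nonzero subobject is a monomorphism $Y^r\to Y$; it is given by a nonzero vector in $K^r$, so it is a split epimorphism, hence an isomorphism. The sums of copies of $Y$ form a Serre subcategory of $\mathcal H$, Lemma~\ref{lem:descent} applies, and $S_1\cong S_2[1]$ lies in the heart of $\mathcal D/\mathcal N$.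
\end{example}

A \emph{torsion pair} in $\operatorname{mod}\Lambda$ is a pair of subcategories $(\mathcal T,\mathcal F)$ with $\operatorname{Hom}(\mathcal T,\mathcal F)=0$ such that every $M$ has a submodule $tM\in\mathcal T$ with $M/tM\in\mathcal F$. By Happel--Reiten--Smal\o, with $H^i$ the standard cohomology,
\begin{equation}\label{eq:HRS}
\mathcal H=\{E\in\mathcal D: H^i(E)=0\ (i\ne-1,0),\ H^{-1}(E)\in\mathcal F,\ H^0(E)\in\mathcal T\}
\end{equation}
is the heart of a bounded t-structure on $\mathcal D=\mathrm D^b(\operatorname{mod}\Lambda)$. As in the example, we shift the modules that receive no map from the $Y_i$.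

\begin{proposition}\label{prop:tilt}
Let $\Lambda$ be a finite-dimensional $K$-algebra and $Y_1,\dots,Y_r$ modules with $\operatorname{End}(Y_i)=K$ and $\operatorname{Hom}(Y_i,Y_j)=0$ for $i\ne j$. Put
\[
\mathcal F=\{M:\operatorname{Hom}(Y_i,M)=0\text{ for all }i\},\qquad \mathcal T=\{M:\operatorname{Hom}(M,\mathcal F)=0\},
\]
and $\mathcal N=\langle Y_1,\dots,Y_r\rangle\subset\mathcal D=\mathrm D^b(\operatorname{mod}\Lambda)$.
\begin{enumerate}
\item[(a)] $(\mathcal T,\mathcal F)$ is a torsion pair, and each $Y_i$ is a simple object of the heart $\mathcal H$ in \eqref{eq:HRS}.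
\item[(b)] The t-structure with heart $\mathcal H$ descends to a bounded t-structure on $\mathcal D/\mathcal N$.
\item[(c)] Every nonzero module in $\mathcal F$ is nonzero in $\mathcal D/\mathcal N$.
\end{enumerate}
\end{proposition}

\begin{proof}
(a) The class $\mathcal T$ contains the $Y_i$ and is closed under quotients and extensions. A sum of two submodules in $\mathcal T$ is a quotient of their direct sum, so each $M$ has a largest submodule $tM\in\mathcal T$. If some map $Y_i\to M/tM$ were nonzero, its image would lie in $\mathcal T$, and the preimage of that image in $M$ would be an extension of two objects of $\mathcal T$ strictly larger than $tM$. So $M/tM\in\mathcal F$. A module in $\mathcal T\cap\mathcal F$ has zero identity map, so every nonzero module in $\mathcal T$ lies outside $\mathcal F$ and receives a nonzero map from some $Y_j$.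

Let $0\to E\xrightarrow{f}Y_i\to G\to0$ be exact in $\mathcal H$ with $E\ne0$. By (F1) it is a triangle in $\mathcal D$, and the exact sequence $0=H^{-2}(G)\to H^{-1}(E)\to H^{-1}(Y_i)=0$ shows that $E$ is a module, so $E\in\mathcal T$. Choose a nonzero $g:Y_j\to E$. Since $f$ is a monomorphism in $\mathcal H$, the composite $fg:Y_j\to Y_i$ is nonzero. By hypothesis $j=i$ and $fg$ is a nonzero scalar. So $f$ is a split epimorphism as well as a monomorphism, hence an isomorphism, and $Y_i$ is simple.

(b) Let $\mathcal S\subset\mathcal H$ consist of the objects of finite length whose composition factors are among the $Y_i$. By (a) and the Jordan--H\"older theorem it is a Serre subcategory containing the $Y_i$. Let $\mathcal N'=\{E:H^j_{\mathcal H}(E)\in\mathcal S\text{ for all }j\}$. It is thick and contains the $Y_i$, so $\mathcal N\subset\mathcal N'$. By (F1) an object of $\mathcal N'$ is an iterated extension of shifts of objects of $\mathcal S$, hence of shifts of the $Y_i$, so $\mathcal N'\subset\mathcal N$. Apply Lemma~\ref{lem:descent}.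

(c) Objects of $\mathcal S$ are iterated extensions of the modules $Y_i$, so their $H^{-1}$ vanishes. If $0\ne M\in\mathcal F$, then $M[1]\in\mathcal H$ has $H^{-1}(M[1])=M\ne0$, so $M[1]\notin\mathcal S$, and $M[1]\ne0$ in $\mathcal D/\mathcal N$ by Lemma~\ref{lem:descent}.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:criterion}]
By (F4), $\mathcal N$ is admissible. The right adjoint gives $\mathcal D=\langle\mathcal C,\mathcal N\rangle$, so $\mathcal C\simeq\mathcal D/\mathcal N$ and the inclusion of $\mathcal C$ has a left adjoint. The left adjoint gives $\mathcal D=\langle\mathcal N,{}^\perp\mathcal N\rangle$, so the inclusion of ${}^\perp\mathcal N$ has a right adjoint. Since $\operatorname{Hom}(F,\mathbb SE)\cong\operatorname{Hom}(E,F)^*$ for $F\in\mathcal N$, the autoequivalence $\mathbb S$ carries ${}^\perp\mathcal N$ onto $\mathcal N^\perp=\mathcal C$, so the inclusion of $\mathcal C$ has a right adjoint too. Thus $\mathcal C$ is admissible, and it has a bounded t-structure by Proposition~\ref{prop:tilt}(b).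

By (F3)--(F5), $\mathbb Z^n\cong K_0(\mathcal D)\cong K_0(\mathcal N)\oplus K_0(\mathcal C)\cong\mathbb Z^n\oplus K_0(\mathcal C)$. So $K_0(\mathcal C)$ is a subgroup of $\mathbb Z^n$ of rank $0$, and $K_0(\mathcal C)=0$.

If $\mathcal C=0$, then $\mathcal F=0$ by Proposition~\ref{prop:tilt}(c). Then $\mathcal T=\operatorname{mod}\Lambda=\mathcal H$, and by part (a) the $Y_i$ are $n$ pairwise nonisomorphic simple modules, that is, all of them. Conversely, the simple modules generate $\mathcal D$, so if they are the $Y_i$ then $\mathcal C=0$.
\end{proof}

\begin{remark}\label{rem:hyp}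
The t-structure uses only $\operatorname{End}(Y_i)=K$ and Hom-orthogonality. Exceptionality and finite global dimension give admissibility and $K_0(\mathcal N)\cong\mathbb Z^n$. That the number of modules equals the number of simples is used for $K_0(\mathcal C)=0$ and in the last step. Without Hom-orthogonality the last assertion fails: in Example~\ref{ex:A2} the exceptional sequence $(P_2,P_1)$ generates $\mathcal D$ although $P_1$ is not simple. Finally, the criterion gives nothing in global dimension at most $1$. There, by (F5), the cohomology modules of an object of $\mathcal C$ lie in $\mathcal C$; their classes in $K_0(\mathcal D)$ come from $K_0(\mathcal C)=0$; and a module with zero class has no composition factors. So $\mathcal C=0$, and we must look in global dimension at least $2$.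
\end{remark}

\section{A near miss: the Kronecker quiver with three arrows}\label{sec:kronecker}

Let $\Gamma$ be the path algebra of the quiver with vertices $s,t$ and arrows $x_0,x_1,x_2:s\to t$. A cheap way to make Hom-orthogonal modules is to kill disjoint sets of arrows in $P_s$. Put
\[
U_1=P_s/(\Gamma x_1+\Gamma x_2),\qquad U_2=P_s/\Gamma x_0 ,
\]
of dimension vectors $(1,1)$ and $(1,2)$. The resolution $0\to P_t^{\,3-m}\to P_s\to U_m\to0$ shows that $\operatorname{RHom}(U_m,N)$ is computed by $N_s\to N_t^{\,3-m}$, the map given by the arrows killed in $U_m$. The four cases are: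
\[
\begin{array}{lll}
\operatorname{RHom}(U_1,U_1): & K\xrightarrow{(x_1,x_2)=0}K^2, & \text{giving }K\oplus K^2[-1];\\
\operatorname{RHom}(U_1,U_2): & K\xrightarrow{(x_1,x_2)}K^4\ \text{injective}, & \text{giving }K^3[-1];\\
\operatorname{RHom}(U_2,U_1): & K\xrightarrow{x_0}K\ \text{bijective}, & \text{giving }0;\\
\operatorname{RHom}(U_2,U_2): & K\xrightarrow{x_0=0}K^2, & \text{giving }K\oplus K^2[-1].
\end{array}
\]
The Euler form is $\chi(U_m,U_{m'})=\varepsilon(m,m')$, where
\begin{equation}\label{eq:eps}
\varepsilon(m,m')=1-(3-m)m',\qquad \varepsilon(1,1)=\varepsilon(2,2)=-1,\quad\varepsilon(1,2)=-3,\quad\varepsilon(2,1)=0 .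
\end{equation}
So $(U_1,U_2)$ satisfies all hypotheses of Theorem~\ref{thm:criterion} except that $\operatorname{Ext}^1(U_m,U_m)\ne0$.

Proposition~\ref{prop:tilt} still applies. With $\mathcal N=\langle U_1,U_2\rangle$, the quotient $\mathcal D/\mathcal N$ has a bounded t-structure. It is nonzero, because $U_m$ is generated at $s$, so $\operatorname{Hom}(U_m,S_t)=0$ and $S_t\in\mathcal F$. And $K_0(\mathcal D/\mathcal N)=0$, because $K_0(\mathcal D)\to K_0(\mathcal D/\mathcal N)$ is onto and kills the basis $(1,1),(1,2)$ of $K_0(\mathcal D)=\mathbb Z^2$. The reason for the vanishing is visible. The sequences $0\to S_t^{\,m}\to U_m\to S_s\to0$ give $S_s\cong S_t[1]^m$ in $\mathcal D/\mathcal N$ for $m=1,2$, so the nonzero object $S_t[1]$ is isomorphic to $S_t[1]\oplus S_t[1]$. By the dimension count in Section~\ref{sec:intro}, its endomorphism space is infinite-dimensional. Hence $\mathcal D/\mathcal N$ is not equivalent to a subcategory of $\mathcal D$, and $\mathcal N$ is not admissible.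

The numerical obstruction is the sign in $\varepsilon(m,m)=-1$, and a product of two such signs is $+1$. The algebra $\Gamma\otimes\Gamma$ is given by the quiver
\begin{equation}\label{eq:quiver}
\begin{array}{ccc}
A&\xrightarrow{\ a_0,\,a_1,\,a_2\ }&B\\[2pt]
{\scriptstyle b_0,\,b_1,\,b_2}\big\downarrow\ \ \ \ \ \ \ \ \ &&\ \ \ \ \ \ \ \ \ \big\downarrow{\scriptstyle c_0,\,c_1,\,c_2}\\[2pt]
C&\xrightarrow{\ d_0,\,d_1,\,d_2\ }&D
\end{array}
\end{equation}
with the nine relations $d_ib_j=c_ja_i$. By the K\"unneth formula the four modules $U_m\otimes U_n$, ordered lexicographically, are Hom-orthogonal, have no backward $\operatorname{RHom}$, and have $\chi=1$ on the diagonal. But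
\[
\operatorname{RHom}(U_m\otimes U_n,U_m\otimes U_n)=(K\oplus K^2[-1])^{\otimes2}=K\oplus K^4[-1]\oplus K^4[-2].
\]
Now $\operatorname{Ext}^1$ and $\operatorname{Ext}^2$ have the same dimension, so they can cancel if a differential $K^4\to K^4$ that vanishes for $\Gamma\otimes\Gamma$ is made invertible. We achieve this by changing the relations.

\section{The algebra and the four modules}\label{sec:algebra}

Fix $\lambda\in K\setminus\{0,1\}$; this is where $|K|\ge3$ enters. The letters $k,j$ always range over $\{1,2\}$, the letters $i,l$ over $\{0,1,2\}$, and $\bar1=2$, $\bar2=1$. Let $\Lambda$ be the path algebra of the quiver \eqref{eq:quiver} modulo the nine relations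
\begin{equation}\label{eq:rel}
\begin{aligned}
d_0b_0&=c_0a_0,\\
d_kb_0&=c_0a_k+c_ka_k, &\qquad d_0b_j&=c_ja_0+c_ja_{\bar j},\\
d_kb_k&=c_0a_k+\lambda c_ka_k, &\qquad d_{\bar j}b_j&=c_ja_0+\lambda c_ja_{\bar j}.
\end{aligned}
\end{equation}
In $\Gamma\otimes\Gamma$ one has $(d_kb_0,d_kb_k)=(c_0a_k,c_ka_k)$ and $(d_0b_j,d_{\bar j}b_j)=(c_ja_0,c_ja_{\bar j})$. So \eqref{eq:rel} replaces the identity matrix in each of these four $2\times2$ blocks by $\left(\begin{smallmatrix}1&1\\1&\lambda\end{smallmatrix}\right)$, an invertible matrix with no zero entry.

The relations are combinations of paths from the source $A$ to the sink $D$, so the ideal they generate is their span. There is exactly one relation for each of the nine products of an arrow $d$ with an arrow $b$. Hence the nine products of an arrow $c$ with an arrow $a$ form a basis of $e_D\Lambda e_A$, and $\dim\Lambda=4+12+9=25$. Note that $P_D=S_D$. For a set $I$ we write $KI$ for the vector space with basis $I$, and $Kc$, $Kd$ for the spans of the arrows $c_l$ and of the arrows $d_i$.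

\subsection*{Quotients of $P_A$ by arrows}
For subsets $I\subset\{a_0,a_1,a_2\}$ and $J\subset\{b_0,b_1,b_2\}$ put $Y(I,J)=P_A/(\Lambda I+\Lambda J)$, and let $W(I,J)$ and $V(I,J)$ be the image and the kernel of the multiplication map
\[
(Kc\otimes KI)\oplus(Kd\otimes KJ)\to e_D\Lambda e_A .
\]
Then $Y(I,J)_A=Ke_A$, the arrows not in $I$ form a basis of $Y(I,J)_B$, those not in $J$ form a basis of $Y(I,J)_C$, and $Y(I,J)_D=e_D\Lambda e_A/W(I,J)$.

\begin{lemma}\label{lem:res}
There is a projective resolution
\[
0\to P_D\otimes V(I,J)\to(P_B\otimes KI)\oplus(P_C\otimes KJ)\xrightarrow{\ \mu\ }P_A\to Y(I,J)\to0,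
\]
where $\mu(x\otimes\alpha)=x\alpha$. For every module $N$, $\operatorname{RHom}(Y(I,J),N)$ is computed by
\[
N_A\to N_B^{\,I}\oplus N_C^{\,J}\xrightarrow{\ \delta\ }\operatorname{Hom}(V(I,J),N_D),
\]
where the first map is $y\mapsto(\alpha y)_{\alpha\in I\cup J}$, and $\delta\big((\xi_a)_{a\in I},(\eta_b)_{b\in J}\big)$ is the restriction to $V(I,J)$ of the linear map $c_l\otimes a\mapsto c_l\xi_a$, $d_i\otimes b\mapsto d_i\eta_b$. The global dimension of $\Lambda$ is at most $2$.
\end{lemma}

\begin{proof}
The image of $\mu$ is $\Lambda I+\Lambda J$. At the vertex $A$ the source of $\mu$ is zero. At $B$ and $C$ the map $\mu$ is the inclusion of $KI$ and $KJ$ in the spans of the arrows. At $D$ it is the multiplication map above. So $\ker\mu$ is the space $V(I,J)$ placed at $D$, which is the module $S_D\otimes V(I,J)=P_D\otimes V(I,J)$. Apply $\operatorname{Hom}(-,N)$ and use $\operatorname{Hom}(P_v,N)=N_v$: a homomorphism with $e_B\otimes a\mapsto\xi_a$ and $e_C\otimes b\mapsto\eta_b$ sends $c_l\otimes a$ to $c_l\xi_a$ and $d_i\otimes b$ to $d_i\eta_b$. The global dimension is the largest projective dimension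 of a simple module. We have $S_D=P_D$; the radicals of $P_B$ and $P_C$ are $Kc$ and $Kd$ placed at $D$, hence isomorphic to $P_D^3$; and $S_A=Y(I,J)$ when $I$ and $J$ contain all arrows.
\end{proof}

In words: to compute $\delta$, list the linear relations that hold in $\Lambda$ among the paths beginning with a killed arrow, and substitute $\xi$ for $a$ and $\eta$ for $b$.

\subsection*{The four modules}
Imitating $U_m\otimes U_n$, put $I_1=\{a_1,a_2\}$, $I_2=\{a_0\}$, $J_1=\{b_1,b_2\}$, $J_2=\{b_0\}$, and
\[
Y_{mn}=Y(I_m,J_n),\qquad W_{mn}=W(I_m,J_n),\qquad V_{mn}=V(I_m,J_n)\qquad(m,n\in\{1,2\}).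
\]
We describe each module, using the same letter for a path and its class. In each case $\dim V_{mn}=3|I_m|+3|J_n|-\dim W_{mn}$, and the elements of $V_{mn}$ that we list are linearly independent because their $d\otimes b$ components are. We write $\xi_i$ and $\eta_i$ for the components at $a_i$ and $b_i$.

\medskip\noindent\emph{The module $Y_{11}$.} Modulo the six paths $c_la_k$, the relations give $d_kb_k\equiv0$ and $d_0b_j\equiv d_{\bar j}b_j\equiv c_ja_0$. So $\dim W_{11}=8$, $\dim V_{11}=12-8=4$, and the bases are $a_0$; $b_0$; $g=c_0a_0$. The action is $c_0a_0=d_0b_0=g$, $c_ja_0=d_kb_0=0$. The relations $d_kb_k=(c_0+\lambda c_k)a_k$ and $(d_0-d_{\bar j})b_j=(1-\lambda)c_ja_{\bar j}$ give a basis of $V_{11}$, so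
\begin{equation}\label{eq:d11}
\delta_{11}=\Big(\big(d_k\eta_k-(c_0+\lambda c_k)\xi_k\big)_k,\ \big((d_0-d_{\bar j})\eta_j-(1-\lambda)c_j\xi_{\bar j}\big)_j\Big)\in N_D^4 .
\end{equation}

\noindent\emph{The module $Y_{12}$.} Modulo the six paths $c_la_k$ we have $d_0b_0\equiv c_0a_0$ and $d_kb_0\equiv0$. So $\dim W_{12}=7$, $\dim V_{12}=9-7=2$, and the bases are $a_0$; $b_1,b_2$; $g_j=c_ja_0$. The action is $c_0a_0=0$, $c_ja_0=d_0b_j=d_{\bar j}b_j=g_j$, $d_kb_k=0$. The relations $d_kb_0=(c_0+c_k)a_k$ give
\begin{equation}\label{eq:d12}
\delta_{12}=\big(d_k\eta_0-(c_0+c_k)\xi_k\big)_k\in N_D^2 .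
\end{equation}

\noindent\emph{The module $Y_{21}$.} Modulo the three paths $c_la_0$ we have $d_kb_k\equiv c_0a_k+\lambda c_ka_k$, $d_0b_j\equiv c_ja_{\bar j}$ and $d_{\bar j}b_j\equiv\lambda c_ja_{\bar j}$. So $\dim W_{21}=3+2+2=7$, $\dim V_{21}=9-7=2$, and the bases are $a_1,a_2$; $b_0$; $g_k=c_ka_k$. The action is $c_0a_k=-\lambda g_k$, $c_ka_k=g_k$, $c_ja_{\bar j}=0$, $d_0b_0=0$, $d_kb_0=(1-\lambda)g_k$. The relations $(\lambda d_0-d_{\bar j})b_j=(\lambda-1)c_ja_0$ give
\begin{equation}\label{eq:d21}
\delta_{21}=\big((\lambda d_0-d_{\bar j})\eta_j-(\lambda-1)c_j\xi_0\big)_j\in N_D^2 .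
\end{equation}

\noindent\emph{The module $Y_{22}$.} Modulo the three paths $c_la_0$ we have $d_0b_0\equiv0$ and $d_kb_0\equiv c_0a_k+c_ka_k$. So $\dim W_{22}=5$, $\dim V_{22}=6-5=1$, and the bases are $a_1,a_2$; $b_1,b_2$; $g_k=c_ka_k$, $h_j=c_ja_{\bar j}$. The action is $c_0a_k=-g_k$, $c_ka_k=g_k$, $c_ja_{\bar j}=d_0b_j=h_j$, $d_kb_k=(\lambda-1)g_k$, $d_{\bar j}b_j=\lambda h_j$. The relation $d_0b_0=c_0a_0$ gives
\begin{equation}\label{eq:d22}
\delta_{22}=d_0\eta_0-c_0\xi_0\in N_D .
\end{equation}

Thus $Y_{mn}$ has dimension vector $(1,m,n,mn)$ in the order $(A,B,C,D)$, and $|I_m|=3-m$, $|J_n|=3-n$, $\dim V_{mn}=(3-m)(3-n)$.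

\begin{proposition}\label{prop:exc}
The sequence $(Y_{11},Y_{12},Y_{21},Y_{22})$ is exceptional in $\mathrm D^b(\operatorname{mod}\Lambda)$, and there are no nonzero homomorphisms between distinct members.
\end{proposition}

\begin{proof}
\emph{Homomorphisms.} By Lemma~\ref{lem:res}, $\operatorname{Hom}(Y_{mn},Y_{m'n'})$ is the space of multiples of $e_A$ in $Y_{m'n'}$ killed by $I_m\cup J_n$. The arrows that kill $e_A$ in $Y_{m'n'}$ are exactly those in $I_{m'}\cup J_{n'}$. Since $I_1,I_2$ are disjoint and nonempty, and so are $J_1,J_2$, the space is $K$ if $(m,n)=(m',n')$ and $0$ otherwise.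

\emph{Euler form.} By Lemma~\ref{lem:res} and \eqref{eq:eps},
\[
\chi(Y_{mn},Y_{m'n'})=1-(3-m)m'-(3-n)n'+(3-m)(3-n)m'n'=\varepsilon(m,m')\,\varepsilon(n,n').
\]
On the diagonal this is $(-1)^2=1$. If $(m,n)$ comes after $(m',n')$, then $(m,m')=(2,1)$ or $(n,n')=(2,1)$, so one factor is $0$.

\emph{Vanishing of $\operatorname{Ext}^2$.} We show that $\delta_{mn}$ is onto for $N=Y_{m'n'}$ whenever $(m',n')$ does not come after $(m,n)$. There are ten cases; $x,y$ with indices or primes denote free scalars.
\begin{itemize}
\item $\delta_{11}$, $N=Y_{11}$. With $\xi_k=x_ka_0$ and $\eta_j=y_jb_0$, only $c_0$ and $d_0$ act nontrivially, and \eqref{eq:d11} is $(-x_1g,-x_2g,y_1g,y_2g)$.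
\item $\delta_{12}$, $N=Y_{11}$. With $\xi_k=x_ka_0$ and $\eta_0=0$, \eqref{eq:d12} is $(-x_1g,-x_2g)$.
\item $\delta_{12}$, $N=Y_{12}$. With $\xi_k=x_ka_0$ and $\eta_0=y_1b_1+y_2b_2$, we have $d_k\eta_0=y_{\bar k}g_{\bar k}$ and $(c_0+c_k)\xi_k=x_kg_k$, so \eqref{eq:d12} is $(y_2g_2-x_1g_1,\ y_1g_1-x_2g_2)$.
\item $\delta_{21}$, $N=Y_{11}$. With $\eta_j=y_jb_0$ and $\xi_0=0$, \eqref{eq:d21} is $(\lambda y_1g,\lambda y_2g)$.
\item $\delta_{21}$, $N=Y_{12}$. With $\eta_j=y_jb_j+y'_jb_{\bar j}$ and $\xi_0=0$, we have $d_0\eta_j=y_jg_j+y_j'g_{\bar j}$ and $d_{\bar j}\eta_j=y_jg_j$, so the $j$-th component of \eqref{eq:d21} is $(\lambda-1)y_jg_j+\lambda y'_jg_{\bar j}$.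
\item $\delta_{21}$, $N=Y_{21}$. With $\eta_j=y_jb_0$ and $\xi_0=x_1a_1+x_2a_2$, we have $(\lambda d_0-d_{\bar j})\eta_j=(\lambda-1)y_jg_{\bar j}$ and $c_j\xi_0=x_jg_j$, so the $j$-th component is $(\lambda-1)(y_jg_{\bar j}-x_jg_j)$.
\item $\delta_{22}$. By \eqref{eq:d22} we need $d_0N_C+c_0N_B=N_D$. This holds for $N=Y_{11}$ since $d_0b_0=g$; for $Y_{12}$ since $d_0b_j=g_j$; for $Y_{21}$ since $c_0a_k=-\lambda g_k$; and for $Y_{22}$ since $d_0b_j=h_j$ and $c_0a_k=-g_k$.
\end{itemize}
In each case every basis vector of every copy of $N_D$ carries its own free scalar with a coefficient among $\pm1$, $\pm\lambda$, $\pm(\lambda-1)$, so the map is onto.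

\emph{Conclusion.} In these ten cases $\operatorname{Ext}^{\ge2}=0$ and $\chi=\dim\operatorname{Hom}$, so $\operatorname{Ext}^1=0$.
\end{proof}

\begin{remark}
For the relations of $\Gamma\otimes\Gamma$, the space $V_{11}$ has basis $d_k\otimes b_j-c_j\otimes a_k$, which involves neither $c_0$ nor $d_0$, so $\delta_{11}$ vanishes on $Y_{11}$. The new relations bring $c_0$ and $d_0$ into \eqref{eq:d11} and make this map $K^4\to K^4$ invertible. Both conditions on $\lambda$ are needed: formula \eqref{eq:d21} is valid for every $\lambda$, and $\delta_{21}$ vanishes on $Y_{11}$ if $\lambda=0$ and on $Y_{21}$ if $\lambda=1$.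
\end{remark}

\begin{corollary}\label{cor:algphantom}
The subcategory $\mathcal C=\langle Y_{11},Y_{12},Y_{21},Y_{22}\rangle^\perp$ of $\mathrm D^b(\operatorname{mod}\Lambda)$ is admissible and nonzero, has $K_0(\mathcal C)=0$, and has a bounded t-structure.
\end{corollary}

\begin{proof}
The algebra $\Lambda$ has four simple modules and finite global dimension, and no $Y_{mn}$ is simple. Apply Theorem~\ref{thm:criterion} and Proposition~\ref{prop:exc}.
\end{proof}

\begin{remark}
One can see in the heart of $\mathcal C\simeq\mathcal D/\mathcal N$ why $K_0$ vanishes. Every module with zero space at $A$ lies in $\mathcal F$, because the $Y_{mn}$ are generated at $A$. So $S_B[1]$, $S_C[1]$, $S_D[1]$ are nonzero objects of the heart of the quotient, by Proposition~\ref{prop:tilt}(c). The sequence $0\to\operatorname{rad}Y_{mn}\to Y_{mn}\to S_A\to0$ gives $S_A\cong(\operatorname{rad}Y_{mn})[1]$ in $\mathcal D/\mathcal N$, and $\operatorname{rad}Y_{mn}$ is an extension of $S_B^m\oplus S_C^n$ by $S_D^{mn}$. So the heart contains, for all $m,n\in\{1,2\}$, an exact sequence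
\[
0\to S_D[1]^{mn}\to S_A\to S_B[1]^m\oplus S_C[1]^n\to0
\]
with the same middle term. The four relations $[S_A]+m[S_B]+n[S_C]+mn[S_D]=0$ force all four classes to vanish, and this time all morphism spaces are finite-dimensional.
\end{remark}

\section{Geometric realization}\label{sec:geometry}

An exceptional sequence is \emph{strong} if all $\operatorname{RHom}$ between its members are concentrated in degree $0$. We use Keller's theorem in the following form: if $T\in\mathrm D^{\mathrm{perf}}(X)$ satisfies $\operatorname{Hom}(T,T[i])=0$ for $i\ne0$, then $\langle T\rangle\simeq K^b(\operatorname{add}T)$, where $\operatorname{add}T$ is the category of direct summands of finite sums of copies of $T$.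

\begin{lemma}\label{lem:embed}
Let $X$ be a smooth projective $K$-variety and $\Lambda'$ a finite-dimensional algebra of finite global dimension. Let $(E_1,\dots,E_r)$ be a strong exceptional sequence in $\mathrm D^{\mathrm{perf}}(X)$ such that the full subcategory on the $E_i$ is isomorphic to the full subcategory of $\operatorname{mod}\Lambda'$ on the indecomposable projective modules, one from each isomorphism class. Then $\langle E_1,\dots,E_r\rangle\simeq\mathrm D^b(\operatorname{mod}\Lambda')$, and every admissible subcategory of $\mathrm D^b(\operatorname{mod}\Lambda')$ corresponds to an admissible subcategory of $\mathrm D^{\mathrm{perf}}(X)$.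
\end{lemma}

\begin{proof}
Let $T=\bigoplus_iE_i$. Both $\operatorname{add}T$ and $\operatorname{proj}\Lambda'$ arise from the given finite category by adding finite sums and splitting idempotents, so they are equivalent. By Keller's theorem and (F5), $\langle T\rangle\simeq K^b(\operatorname{proj}\Lambda')\simeq\mathrm D^b(\operatorname{mod}\Lambda')$. By (F4), $\langle T\rangle$ is admissible, and adjoints compose.
\end{proof}

So we need four objects that behave like $P_D,P_B,P_C,P_A$. The nonzero morphism spaces between distinct projectives are
\begin{gather*}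
\operatorname{Hom}(P_D,P_B)=Kc,\quad\operatorname{Hom}(P_D,P_C)=Kd,\quad\operatorname{Hom}(P_B,P_A)=Ka,\\
\operatorname{Hom}(P_C,P_A)=Kb,\quad\operatorname{Hom}(P_D,P_A)=e_D\Lambda e_A,
\end{gather*}
where $Ka$, $Kb$ are the spans of the arrows $a_i$ and $b_i$. The only compositions of two such morphisms are $P_D\xrightarrow{c}P_B\xrightarrow{a}P_A$, equal to $ca$, and $P_D\xrightarrow{d}P_C\xrightarrow{b}P_A$, equal to $db$.

\subsection*{Three line bundles and a complex on $\mathbb P^2\times\mathbb P^2$}
Let $Z=\mathbb P^2\times\mathbb P^2$, and identify $H^0(\mathcal O(1,0))=Kc$ and $H^0(\mathcal O(0,1))=Kd$ by choosing bases. The line bundles on $Z$ that we use have $R\Gamma(\mathcal O)=K$, $R\Gamma(\mathcal O(1,0))=Kc$, $R\Gamma(\mathcal O(0,1))=Kd$, and, since $R\Gamma(\mathbb P^2,\mathcal O(-1))=0$,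
\begin{equation}\label{eq:vanish}
R\Gamma(\mathcal O(-1,0))=R\Gamma(\mathcal O(0,-1))=R\Gamma(\mathcal O(-1,1))=R\Gamma(\mathcal O(1,-1))=0 .
\end{equation}
So $\mathcal O,\mathcal O(1,0),\mathcal O(0,1)$ behave like $P_D,P_B,P_C$. For the fourth object, the resolution of $S_A$ in Lemma~\ref{lem:res} suggests copying the complex $P_D^9\to P_B^3\oplus P_C^3$, which is quasi-isomorphic to $\operatorname{rad}P_A$ and agrees with $P_A$ at the vertices $B,C,D$. Put
\[
\mathcal G=\big(\mathcal O(1,0)\otimes Ka\big)\oplus\big(\mathcal O(0,1)\otimes Kb\big),\qquad H^0(\mathcal G)=(Kc\otimes Ka)\oplus(Kd\otimes Kb).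
\]
Let $V\subset H^0(\mathcal G)$ be the kernel of the multiplication map onto $e_D\Lambda e_A$. It has dimension $18-9=9$, with the relations \eqref{eq:rel} as a basis. Let $\rho:\mathcal O\otimes V\to\mathcal G$ be the evaluation map, and let $\mathcal M$ be any object in a triangle
\begin{equation}\label{eq:M}
\mathcal O\otimes V\xrightarrow{\ \rho\ }\mathcal G\xrightarrow{\ \gamma\ }\mathcal M\to\mathcal O\otimes V[1].
\end{equation}
Apply $\operatorname{RHom}(F,-)$ to \eqref{eq:M}. For $F=\mathcal O$ the map $\rho$ induces the inclusion $V\subset H^0(\mathcal G)$. For $F=\mathcal O(1,0)$ and $F=\mathcal O(0,1)$ use \eqref{eq:vanish}. We obtain, all in degree $0$ and induced by $\gamma$,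
\begin{equation}\label{eq:homM}
\begin{gathered}
\operatorname{RHom}(\mathcal O,\mathcal M)=H^0(\mathcal G)/V=e_D\Lambda e_A,\\
\operatorname{RHom}(\mathcal O(1,0),\mathcal M)=Ka,\qquad\operatorname{RHom}(\mathcal O(0,1),\mathcal M)=Kb .
\end{gathered}
\end{equation}
Here $a\in Ka$ is the composite of $\gamma$ with the inclusion $\mathcal O(1,0)\otimes a\subset\mathcal G$. Precomposing it with $c:\mathcal O\to\mathcal O(1,0)$ gives the class of the section $c\otimes a$, which is $ca\in e_D\Lambda e_A$. In the same way $\mathcal O\xrightarrow{d}\mathcal O(0,1)\xrightarrow{b}\mathcal M$ is the class of $d\otimes b$, which is $db$.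

So $\mathcal M$ receives the right morphisms, but it cannot serve as the fourth object: it lies in the subcategory generated by the three line bundles, so by \eqref{eq:homM} and (F3) it is not left orthogonal to them. We want a space $p:X\to Z$ and an exceptional object on $X$ whose direct image is $\mathcal M$ and which has no morphisms to pullbacks. If $\mathcal M$ were a vector bundle, the line bundle $\mathcal O(1)$ on its projectivization would do. But $\rho$ maps rank $9$ to rank $6$, so $\mathcal M$ has cohomology in degree $-1$. An extra factor $\mathbb P^1$ repairs this.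

\subsection*{A vector bundle with direct image $\mathcal M[-1]$}
Let $q:Z\times\mathbb P^1\to Z$ be the projection and $\omega=\omega_{\mathbb P^1}$. Then $H^0(\omega)=0$, and we fix an isomorphism $H^1(\omega)\cong K$. By the projection formula and base change, $Rq_*(\mathcal G\boxtimes\omega)[1]\cong\mathcal G\otimes R\Gamma(\omega)[1]\cong\mathcal G$, and the unit $u:\mathcal O\otimes V\to Rq_*q^*(\mathcal O\otimes V)$ is an isomorphism. Adjunction gives a bijection
\[
\operatorname{Ext}^1\big(q^*(\mathcal O\otimes V),\mathcal G\boxtimes\omega\big)\cong\operatorname{Hom}\big(\mathcal O\otimes V,\mathcal G\big),\qquad e\mapsto Rq_*(e)\circ u .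
\]
Let $e$ be the class that corresponds to $\rho$, and let
\[
0\to\mathcal G\boxtimes\omega\to\mathcal E\to q^*(\mathcal O\otimes V)\to0
\]
be the extension with triangle $\mathcal E\to q^*(\mathcal O\otimes V)\xrightarrow{e}(\mathcal G\boxtimes\omega)[1]\to\mathcal E[1]$. As an extension of vector bundles, $\mathcal E$ is a vector bundle, of rank $6+9=15$. Applying $Rq_*$ gives a triangle $\mathcal O\otimes V\xrightarrow{\rho}\mathcal G\to Rq_*\mathcal E[1]\to\mathcal O\otimes V[1]$. So we may and do take $\mathcal M=Rq_*\mathcal E[1]$ in \eqref{eq:M}.

\subsection*{The variety $X$}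
Let $\pi:X=\operatorname{Proj}(\operatorname{Sym}\mathcal E)\to Z\times\mathbb P^1$, $L=\mathcal O_\pi(1)$ and $p=q\pi$. Then $X$ is smooth and projective of dimension $5+14=19$. For the projective bundle of a vector bundle of rank at least $2$ one has $R\pi_*\mathcal O_X=\mathcal O$, $R\pi_*L=\mathcal E$ and $R\pi_*L^{-1}=0$. Hence $Rp_*\mathcal O_X=\mathcal O_Z$ and $Rp_*L[1]=\mathcal M$. Put
\[
E_D=\mathcal O_X,\qquad E_B=p^*\mathcal O(1,0),\qquad E_C=p^*\mathcal O(0,1),\qquad E_A=L[1].
\]

\begin{proposition}\label{prop:strong}
The sequence $(E_D,E_B,E_C,E_A)$ is strong exceptional, and the full subcategory on it is isomorphic to the full subcategory of $\operatorname{mod}\Lambda$ on $P_D,P_B,P_C,P_A$.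
\end{proposition}

\begin{proof}
Let $F,F'\in\mathrm D^{\mathrm{perf}}(Z)$. Adjunction and the projection formula give
\begin{align*}
\operatorname{RHom}(p^*F,p^*F')&=\operatorname{RHom}(F,F'\otimes Rp_*\mathcal O_X)=\operatorname{RHom}(F,F'),\\
\operatorname{RHom}(p^*F,E_A)&=\operatorname{RHom}(F,\mathcal M),\quad\text{naturally in }F,\\
\operatorname{RHom}(E_A,p^*F)&=R\Gamma(Z\times\mathbb P^1,q^*F\otimes R\pi_*L^{-1})[-1]=0,\\
\operatorname{RHom}(E_A,E_A)&=R\Gamma(X,\mathcal O_X)=R\Gamma(Z,\mathcal O_Z)=K .
\end{align*}
By the first line and \eqref{eq:vanish}, the objects $E_D,E_B,E_C$ are exceptional, there are no morphisms in any degree between $E_B$ and $E_C$ or from them to $E_D$, and $\operatorname{RHom}(E_D,E_B)=Kc$, $\operatorname{RHom}(E_D,E_C)=Kd$. By the second line and \eqref{eq:homM}, the morphisms from $E_D,E_B,E_C$ to $E_A$ are $e_D\Lambda e_A$, $Ka$, $Kb$ in degree $0$. The last two lines complete the proof that the sequence is strong exceptional, with the same morphism spaces as the projective modules. By naturality in $F$, the compositions $E_D\xrightarrow{c}E_B\xrightarrow{a}E_A$ and $E_D\xrightarrow{d}E_C\xrightarrow{b}E_A$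 are those computed on $Z$ after \eqref{eq:homM}, namely $ca$ and $db$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
By Proposition~\ref{prop:strong} and Lemma~\ref{lem:embed}, the category $\mathcal C$ of Corollary~\ref{cor:algphantom} is equivalent to an admissible subcategory of $\mathrm D^{\mathrm{perf}}(X)$. It is nonzero, has $K_0=0$, and has a bounded t-structure.
\end{proof}

\section{Proof of Theorem~\ref{thm:compl}}\label{sec:compl}

\subsection*{Additive invariants}
We work with small dg categories over $K$. For a dg category $\mathbf A$, let $H^0(\mathbf A)$ be its homotopy category and $\mathbf A^{\mathrm{pre}}$ the dg category of twisted complexes, obtained by formally adjoining shifts and iterated cones of closed morphisms of degree $0$. The category $H^0(\mathbf A^{\mathrm{pre}})$ is triangulated, and $\mathbf A$ is \emph{pretriangulated} if $H^0(\mathbf A)\to H^0(\mathbf A^{\mathrm{pre}})$ is an equivalence. A dg functor is a \emph{Morita equivalence} if it induces an equivalence of derived categories of dg modules; quasi-equivalences and the inclusion $\mathbf A\to\mathbf A^{\mathrm{pre}}$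 are examples. An \emph{additive invariant} is a functor $\Phi$ from dg categories to an additive category that sends Morita equivalences to isomorphisms, and such that $\Phi(\mathbf A_1)\oplus\Phi(\mathbf A_2)\to\Phi(\mathbf A)$ is an isomorphism whenever $\mathbf A$ is pretriangulated and $\mathbf A_1,\mathbf A_2$ are full dg subcategories with $H^0(\mathbf A)=\langle H^0(\mathbf A_1),H^0(\mathbf A_2)\rangle$. For a triangulated subcategory $\mathcal B\subset\mathrm D^{\mathrm{perf}}(X)$, $\Phi(\mathcal B)$ means the value on the full dg subcategory, with the objects of $\mathcal B$, of a fixed dg enhancement of $\mathrm D^{\mathrm{perf}}(X)$.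

View $K$ as a dg category with one object. An object $W\in\mathbf A$ defines a dg functor $K\to\mathbf A$ and a morphism $\Phi_W:\Phi(K)\to\Phi(\mathbf A)$. If $W$ is exceptional, the functor from $K$ to the full dg subcategory on $\langle W\rangle$ is a Morita equivalence. So by induction, if $\mathbf A$ is pretriangulated and an exceptional sequence $(W_1,\dots,W_r)$ generates $H^0(\mathbf A)$, then $(\Phi_{W_1},\dots,\Phi_{W_r}):\Phi(K)^r\to\Phi(\mathbf A)$ is an isomorphism.

\begin{lemma}\label{lem:additive}
If $\mathbf A$ is pretriangulated, then $\Phi_W$ depends only on $[W]\in K_0(H^0(\mathbf A))$ and is additive in this class.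
\end{lemma}

\begin{proof}
(i) For the zero category, $0=\langle0,0\rangle$, so the sum map $\Phi(0)\oplus\Phi(0)\to\Phi(0)$ is an isomorphism; it kills $(\mathrm{id},-\mathrm{id})$, so $\Phi(0)=0$. If $W\cong0$ in $H^0(\mathbf A)$, the full dg subcategory on $W$ is quasi-equivalent to $0$, so $\Phi_W=0$.

(ii) If $W,W'$ are isomorphic by a closed invertible morphism of degree $0$, both functors $K\to\mathbf A$ factor through the $K$-linear category $\mathbf J$ with two isomorphic objects and all morphism spaces $K$. Both inclusions $K\to\mathbf J$ are sections of the equivalence $\mathbf J\to K$, so $\Phi$ sends them to the same map, and $\Phi_W=\Phi_{W'}$.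

(iii) Let $\mathbf I$ be the $K$-linear category freely generated by one arrow $u:x_1\to x_2$. We claim that $\Phi_{x_2}=\Phi_{x_1}+\Phi_{\operatorname{cone}(u)}$ as maps to $\Phi(\mathbf I^{\mathrm{pre}})$. Let $\mathbf C$ be the dg category of bounded complexes of finite-dimensional vector spaces, and identify $\Phi(K)=\Phi(\mathbf C)$ by $\Phi_K$. Let $\pi_1,\pi_2:\mathbf I^{\mathrm{pre}}\to\mathbf C$ be the cone-preserving dg functors that send $u$ to $\mathrm{id}:K\to K$ and to $0\to K$. The exceptional sequence $(x_1,x_2)$ generates $H^0(\mathbf I^{\mathrm{pre}})$, so $(\Phi_{x_1},\Phi_{x_2})$ is an isomorphism. Its composite with $(\Phi(\pi_1),\Phi(\pi_2))$ has matrix $\left(\begin{smallmatrix}1&1\\0&1\end{smallmatrix}\right)$, so $(\Phi(\pi_1),\Phi(\pi_2))$ is an isomorphism. By (i) and (ii) it sends $\Phi_{x_2}-\Phi_{x_1}-\Phi_{\operatorname{cone}(u)}$ to $(1-1-0,\ 1-0-1)=0$.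

(iv) A closed morphism $f:W'\to W$ of degree $0$ in any dg category $\mathbf B$ defines a functor $\mathbf I^{\mathrm{pre}}\to\mathbf B^{\mathrm{pre}}$, so $\Phi_W=\Phi_{W'}+\Phi_{\operatorname{cone}(f)}$ in $\Phi(\mathbf B^{\mathrm{pre}})\cong\Phi(\mathbf B)$. If $f$ is invertible in $H^0(\mathbf B)$, then $\Phi_W=\Phi_{W'}$ by (i). Every triangle $W'\to W\to W''\to W'[1]$ in $H^0(\mathbf A)$ has $W''\cong\operatorname{cone}(f)$ in $H^0(\mathbf A^{\mathrm{pre}})$ for a closed lift $f$ of its first map, so $\Phi_W=\Phi_{W'}+\Phi_{W''}$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:compl}(1)]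
Let $\mathcal D'=\langle E_D,E_B,E_C,E_A\rangle\simeq\mathrm D^b(\operatorname{mod}\Lambda)$, and let $\mathcal N\subset\mathcal D'$ be generated by the objects $Y_1,\dots,Y_4$ corresponding to the four modules, so that $\mathcal D'=\langle\mathcal C,\mathcal N\rangle$. By (F4) the classes $[E_v]$ form a basis of $K_0(\mathcal D')$. Since $K_0(\mathcal C)=0$, we have $K_0(\mathcal D')=K_0(\mathcal N)$, so the classes $[Y_i]$ form a basis too. Hence $[Y_i]=\sum_vQ_{vi}[E_v]$ with $Q\in GL_4(\mathbb Z)$. The exceptional sequences give isomorphisms $\Phi(K)^4\cong\Phi(\mathcal N)$ and $\Phi(K)^4\cong\Phi(\mathcal D')$, and by Lemma~\ref{lem:additive} the map $\phi:\Phi(\mathcal N)\to\Phi(\mathcal D')$ is given by $Q$ in these terms. So $\phi$ is an isomorphism. By additivity $(\phi,\psi):\Phi(\mathcal N)\oplus\Phi(\mathcal C)\to\Phi(\mathcal D')$ is an isomorphism, where $\psi$ is induced by the inclusion of $\mathcal C$. It kills the map $(-\phi^{-1}\psi,\mathrm{id})$ from $\Phi(\mathcal C)$, so $\mathrm{id}_{\Phi(\mathcal C)}=0$.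
\end{proof}

\subsection*{Products with projective spaces}
Pulling $\mathcal C$ back to $X\times\mathbb P^m$ would already give an admissible copy; we show that the criterion itself applies, with a full-length sequence over a larger algebra.

\begin{proof}[Proof of Theorem~\ref{thm:compl}(2)]
On $\mathbb P^m$ we have $\operatorname{RHom}(\mathcal O(i),\mathcal O(i'))=R\Gamma(\mathcal O(i'-i))$, which for $0\le i,i'\le m$ is zero if $i'<i$ and lies in degree $0$ otherwise. So Beilinson's sequence $(\mathcal O,\dots,\mathcal O(m))$ is strong exceptional. Let $\Lambda_m=\bigoplus_{i,i'}\operatorname{Hom}(\mathcal O(i),\mathcal O(i'))$ with product $f\cdot g=g\circ f$. Its indecomposable projective modules $P_i=\Lambda_me_i$ satisfy $\operatorname{Hom}(P_i,P_{i'})=\operatorname{Hom}(\mathcal O(i),\mathcal O(i'))$, compatibly with composition. Let $S_i$ be the simple quotient of $P_i$; it is one-dimensional.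

The multiplicity of $S_{i'}$ in $P_i$ is $\dim\operatorname{Hom}(P_{i'},P_i)$, which is $0$ for $i'>i$ and $1$ for $i'=i$. So all composition factors of $\operatorname{rad}P_i$ have index less than $i$. If all composition factors of a module have index at most $t$, its projective cover is a sum of $P_{i'}$ with $i'\le t$, and the kernel lies in the radical, so its composition factors have index at most $t-1$. Hence $S_i$ has a finite projective resolution with $P_i$ in degree $0$ and only $P_{i'}$ with $i'<i$ in the other degrees. It follows that $\operatorname{RHom}(S_i,S_i)=K$ and $\operatorname{RHom}(S_i,S_{i'})=0$ for $i'>i$, so $(S_m,\dots,S_0)$ is exceptional.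

Let $\Lambda'=\Lambda\otimes\Lambda_m$. The ideal $\operatorname{rad}\Lambda\otimes\Lambda_m+\Lambda\otimes\operatorname{rad}\Lambda_m$ is nilpotent with quotient $K^{4(m+1)}$. So $\Lambda'$ has the $4(m+1)$ one-dimensional simple modules $S_v\otimes S_i$ and the indecomposable projective modules $P_v\otimes P_i$. Tensor products of finite projective resolutions show that $\Lambda'$ has finite global dimension and that, for $Y,Y'$ among the four modules of Proposition~\ref{prop:exc},
\[
\operatorname{RHom}(Y\otimes S_i,Y'\otimes S_{i'})=\operatorname{RHom}(Y,Y')\otimes\operatorname{RHom}(S_i,S_{i'}).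
\]
Order the $4(m+1)$ modules $Y\otimes S_i$ lexicographically. For a backward pair one of the two factors vanishes, so the sequence is exceptional. In degree $0$ the formula reads $\operatorname{Hom}(Y,Y')\otimes\operatorname{Hom}(S_i,S_{i'})$, so the modules are pairwise Hom-orthogonal. They have dimension greater than $1$, so they are not simple. Theorem~\ref{thm:criterion} gives a nonzero admissible subcategory of $\mathrm D^b(\operatorname{mod}\Lambda')$ with $K_0=0$ and a bounded t-structure. By the K\"unneth formula and Proposition~\ref{prop:strong}, the objects $E_v\boxtimes\mathcal O(i)$, ordered lexicographically, form a strong exceptional sequence on $X\times\mathbb P^m$, and the full subcategory on them is the tensor product of the two categories, which is the category of the $P_v\otimes P_i$. Apply Lemma~\ref{lem:embed}.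
\end{proof}

\subsection*{Restrictions on the heart}
Let $\mathcal B$ be a Serre subcategory of an essentially small abelian category $\mathcal A$. The Serre quotient $\mathcal A/\mathcal B$ is an abelian category with the same objects, the functor $\kappa:\mathcal A\to\mathcal A/\mathcal B$ is exact and kills exactly $\mathcal B$, and every subobject of $\kappa(M)$ has the form $\kappa(M')$ for a subobject $M'\subset M$. An abelian category is \emph{noetherian} (\emph{artinian}) if ascending (descending) chains of subobjects of each object stabilize. A \emph{classical generator} of a triangulated category is an object $G$ such that $\langle G\rangle$ is the whole category. By Bondal--Van den Bergh, $\mathrm D^{\mathrm{perf}}(X')$ has one for every qcqs scheme $X'$.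

\begin{proof}[Proof of Theorem~\ref{thm:compl}(3)]
All categories here are essentially small, and $\mathcal A\ne0$ because $\mathcal C'\ne0$ and the t-structure is bounded.

\emph{Length quotients.} Suppose $\mathcal A/\mathcal B$ is a nonzero length category, and let $\ell(M)$ be the length of $\kappa(M)$. Then $\ell$ is additive on short exact sequences and not identically zero, so $E\mapsto\sum_i(-1)^i\ell(H^i_{\mathcal A}E)$ is a nonzero homomorphism $K_0(\mathcal C')\to\mathbb Z$. A torsion group has no such homomorphism.

\emph{One object generates $\mathcal A$.} A noetherian or artinian category need not be a length category, so we must produce a length quotient; for this we use a finiteness property of $\mathcal A$. Let $\Pi$ be an adjoint of the inclusion $\mathcal C'\to\mathrm D^{\mathrm{perf}}(X')$, let $G_0$ be a classical generator of $\mathrm D^{\mathrm{perf}}(X')$, and put $G=\Pi(G_0)$. The objects $F$ with $\Pi(F)\in\langle G\rangle$ form a thick subcategory containing $G_0$, so they are all objects. Since $\Pi$ restricts to the identity on $\mathcal C'$ up to isomorphism, $G$ is a classical generator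 of $\mathcal C'$. Put $H=\bigoplus_iH^i_{\mathcal A}(G)$, a finite sum. If $\mathcal B$ is a Serre subcategory containing $H$, the objects of $\mathcal C'$ with all cohomology in $\mathcal B$ form a thick subcategory by Lemma~\ref{lem:descent}. It contains $G$, so it is $\mathcal C'$, and $\mathcal B=\mathcal A$. Thus $\mathcal A$ is the only Serre subcategory containing $H$; in particular $H\ne0$.

\emph{Chain conditions.} Suppose $\mathcal A$ is noetherian or artinian. The Serre subcategories not containing $H$ form a set that contains $0$ and is closed under unions of chains. By Zorn's lemma it has a maximal element $\mathcal B$, and $\mathcal A/\mathcal B\ne0$. The quotient inherits the chain condition: given a chain $\kappa(M_1),\kappa(M_2),\dots$ of subobjects of $\kappa(M)$, replace $M_i$ by $M_1+\dots+M_i$ if it ascends and by $M_1\cap\dots\cap M_i$ if it descends. Since $\kappa$ is exact, this does not change the images, and the new chain in $M$ stabilizes. Therefore $\mathcal A/\mathcal B$ has a simple object: the quotient of a nonzero object by a maximal proper subobject in the noetherian case, a minimal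 nonzero subobject in the artinian case. Let $\mathcal B'$ consist of the $M$ such that $\kappa(M)$ has finite length. It is a Serre subcategory strictly containing $\mathcal B$, so $H\in\mathcal B'$ by maximality, and $\mathcal B'=\mathcal A$. So $\mathcal A/\mathcal B$ is a nonzero length category, which the first step excludes.

\emph{Stability conditions.} Part of the data of a Bridgeland stability condition on $\mathcal C'$ is a homomorphism $K_0(\mathcal C')\to\mathbb C$, the central charge, that is nonzero on every nonzero object of the heart of an associated bounded t-structure. This heart is nonzero because $\mathcal C'\ne0$, while every homomorphism from a torsion group to $\mathbb C$ vanishes.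
\end{proof}

\begin{thebibliography}{9}
\bibitem{Liu} Yeqin Liu, \emph{Geometric phantom categories do not admit Noetherian t-structures}, arXiv:2503.02052 (2025).
\end{thebibliography}
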